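\title{Minimal diagrams of prime alternating knots need not realize the bridge number}

\begin{abstract}
The perpendicular bridge number $b(D)$ of a knot diagram $D$ is the least number of maxima of the height above the projection plane among all curves that project to $D$. It is at least the bridge number $\beta(K)$ of the knot. We disprove the conjecture that $b(D)=\beta(K)$ for every minimal diagram $D$ of a prime alternating knot $K$. Our first example has $42$ crossings, $b(D)=4$ and $\beta(K)\le 3$. For every $m\ge 3$ we also construct a prime alternating knot $K_m$ with a minimal diagram $D_m$ of $28m$ crossings such that $b(D_m)\ge\frac52 m$ and $\beta(K_m)\le m+1$. The reason is that $b$ is not invariant under flypes. The lower bounds come from an exact formula for the Wirtinger number of the diagrams obtained by substituting a $14$-crossing rational tangle diagram for each vertex of a $4$-regular plane graph.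
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $K$ be a knot type in $\mathbb{R}^3$, and put $\mathrm{pr}(x,y,z)=(x,y)$ and $h(x,y,z)=z$. If $\gamma\in K$ is a smooth embedding such that $\mathrm{pr}|_\gamma$ is regular and every point of the plane has at most two preimages on $\gamma$, then $\mathrm{pr}(\gamma)$ is a \emph{knot projection} of $K$. A \emph{diagram} is a knot projection with over/under labels at its double points, and a diagram of $K$ is \emph{minimal} if it has the least number of crossings among all diagrams of $K$. The \emph{bridge number} $\beta(K)$ is the least number of maxima of $h|_\gamma$ over all $\gamma\in K$ for which $h|_\gamma$ is Morse.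

The crossing number is read in the projection plane and the bridge number in the direction perpendicular to it. To compare the two, fix a diagram $D$ of $K$. An embedding $\gamma\in K$ \emph{presents} $D$ if $h|_\gamma$ is Morse, $\mathrm{pr}(\gamma)$ is a knot projection, and $\mathrm{pr}(\gamma)$ with its crossing labels equals $D$. The \emph{perpendicular bridge number} $b(D)=b_\perp(D)$ is the least number of maxima of $h|_\gamma$ over all $\gamma$ that present $D$. Thus the points of $\gamma$ may move only up and down, and at each crossing the upper point must stay above the lower one. By definition $b(D)\ge\beta(K)$, and it is known that some diagram of $K$ gives equality. One asks which diagrams do. For alternating knots the minimal diagrams are the natural candidates, and the simplest tests confirm this guess (Example~\ref{ex:torus} and Remark~\ref{rem:rational}). The following conjecture comes from the paper \cite{BKO} of Blair, Kjuchukova and Ozawa.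

\begin{quote}
\textbf{Conjecture.} For every prime alternating knot $K$ and every minimal diagram $D$ of $K$, one has $b(D)=\beta(K)$.
\end{quote}

If the conjecture held, $b$ would take the same value on all minimal diagrams of $K$. In particular $b$ would be invariant under flypes, which change a diagram but preserve its knot type and its number of crossings. We show that flypes do change $b$.

\begin{theorem}\label{thm:main}
Let $D=N(Q_{V_2}+Q_{H_2}+Q_{H_2})$ be the diagram with $42$ crossings defined in Section~\ref{sec:42}, the cyclic sum of three tangles with $14$ crossings each, and let $K$ be its knot type. Then $K$ is a prime alternating knot, $D$ is a minimal diagram of $K$, $b(D)=4$, and $\beta(K)\le 3$. Hence the conjecture is false.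
\end{theorem}

\begin{theorem}\label{thm:family}
For every $m\ge 3$ there are a prime alternating knot $K_m$ and two minimal diagrams $D_m$, $D_m'$ of $K_m$, with $28m$ crossings each, such that
\[
b(D_m)\ge\tfrac52\,m,\qquad \beta(K_m)\le b(D_m')\le m+1 .
\]
Consequently $b(D_m)-\beta(K_m)\ge\frac32m-1\to\infty$, linearly in the crossing number, and $\liminf_m b(D_m)/\beta(K_m)\ge\frac52$.
\end{theorem}

So $b(D)/\beta(K)$ takes values exceeding any number less than $5/2$ on minimal diagrams of prime alternating knots. We do not determine whether this ratio is bounded.

The number $b(D)$ is computed by a coloring game on the arcs of $D$ (Section~\ref{sec:wirtinger}). A rational tangle diagram is built from the inside out by adding one crossing at a time, and a flype lets us choose the side on which each crossing is added (Section~\ref{sec:words}). The choice decides how far color that enters through an end of the tangle can travel. In Section~\ref{sec:block} we take one tangle and describe a diagram $Q$ of it that stops color from all directions, as well as flyped diagrams that let color through. Substituting $Q$ for the vertices of a $4$-regular plane graph turns the coloring game into a covering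 problem on the graph, which we solve exactly in Theorem~\ref{thm:formula}. Theorems~\ref{thm:main} and~\ref{thm:family} follow by choosing a triangle with doubled edges and the antiprisms.

\section{The Wirtinger number}\label{sec:wirtinger}

The \emph{arcs} of a knot, link or tangle diagram are the pieces obtained by cutting it at the undercrossings. At each crossing there are an \emph{over-arc} and two \emph{under-arcs}. Suppose that some arcs are colored. A \emph{move} at a crossing is the following step: if the over-arc and one under-arc are colored, color the other under-arc. A set of arcs \emph{generates} the diagram if, starting from it, moves color all arcs. The \emph{Wirtinger number} $\omega(D)$ is the least size of a generating set; the initially colored arcs are called \emph{seeds}.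

A set $Z$ of arcs is \emph{closed at a crossing} if no move at that crossing adds an arc to $Z$, and \emph{closed} if it is closed at every crossing. The \emph{closure} of a set is everything obtainable from it by moves; it is the smallest closed set that contains the given one. To show that an arc lies in a closure we list moves. To show that it does not, we exhibit a closed superset that avoids it.

We use two known facts without proof: for every diagram $D$ and every knot type $K$,
\begin{equation}\label{eq:known}
b(D)=\omega(D),\qquad \min_D b(D)=\beta(K),
\end{equation}
the minimum being taken over all diagrams of $K$. In particular $\beta(K)\le\omega(D)$ for every diagram $D$ of $K$.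

\begin{remark}\label{rem:sweep}
The inequality $\omega(D)\le b(D)$, on which our lower bounds rest, shows where the move comes from. Let $\gamma$ present $D$. For each maximum of $h|_\gamma$ seed the arc that contains it or, if the maximum is the lower point of a crossing, one of the two under-arcs there. For an arc $\alpha$ let $M(\alpha)$ be the greatest height on the closed segment of $\gamma$ over $\alpha$. Suppose that some arc is not in the closure of the seeds, take such an $\alpha$ with $M(\alpha)$ largest, and let $y$ be a highest point of its segment. Since $\alpha$ is not a seed, $y$ is an endpoint of the segment, that is, the lower point of a crossing. The over-arc $o$ of this crossing has $M(o)>M(\alpha)$, so it lies in the closure. The other under-arc $\alpha'$ is a seed if $y$ is a maximum of $h|_\gamma$; otherwise $h$ exceeds $h(y)$ beyond $y$, so $M(\alpha')>M(\alpha)$. In both cases $\alpha'$ lies in the closure and a move colors $\alpha$, a contradiction.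
\end{remark}

\begin{example}\label{ex:torus}
Let $D$ be the closure of a row of $n$ equal half twists on two strands, with $n\ge 3$ odd. Its arcs can be numbered $\alpha_i$, $i\in\mathbb{Z}/n$, so that the $i$th crossing has over-arc $\alpha_i$ and under-arcs $\alpha_{i-1},\alpha_{i+1}$. The seeds $\alpha_0,\alpha_1$ color $\alpha_2,\alpha_3,\dots$ in turn, so $b(D)\le 2$. A knot with $\beta=1$ is trivial, and this knot is not, so $b(D)=\beta=2$.
\end{example}

\section{Word tangles}\label{sec:words}

\subsection*{The four letters}
A tangle diagram lies in a disk and has four ends at the \emph{positions} $a=\mathrm{NW}$, $b=\mathrm{NE}$, $c=\mathrm{SE}$, $d=\mathrm{SW}$. For a tangle $X$ and a position $e$ we write $X.e$ for the end at $e$ and also for the arc that contains it, and we write $\equiv$ for ``is the same arc as''. Let $C$ be the one-crossing tangle whose over-strand joins SW to NE. Thus $C.b\equiv C.d$ is its over-arc, and $C.a$, $C.c$ are its under-arcs. For a tangle $Y$ let $LY$, $RY$, $TY$, $BY$ be obtained by adding a copy of $C$ to the left of, to the right of, on top of, or below $Y$; see Figure~\ref{fig:letters}. In the usual notation for placing tangles side by side, $LY=C+Y$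 and $RY=Y+C$. The letters $L,R$ are \emph{horizontal} and $T,B$ are \emph{vertical}.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95, every node/.style={font=\small, inner sep=1pt}]
\begin{scope}
\draw (-.6,.6)--(-.12,.12) (.12,-.12)--(.6,-.6);
\draw[very thick] (-.6,-.6)--(.6,.6);
\node[above left] at (-.6,.6) {$a$}; \node[above right] at (.6,.6) {$b$};
\node[below right] at (.6,-.6) {$c$}; \node[below left] at (-.6,-.6) {$d$};
\node at (0,-1.5) {$C$};
\end{scope}
\begin{scope}[xshift=2.6cm]
\draw (.45,0) circle (.424) node {$Y$};
\draw (-1.05,.6)--(-.85,.3)--(-.65,.1) (-.45,-.1)--(-.25,-.3)--(.15,-.3)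
      (.75,.3)--(1.05,.6) (.75,-.3)--(1.05,-.6);
\draw[very thick] (-1.05,-.6)--(-.85,-.3)--(-.25,.3)--(.15,.3);
\node at (0,-1.5) {$LY$};
\end{scope}
\begin{scope}[xshift=5.4cm]
\draw (-.45,0) circle (.424) node {$Y$};
\draw (-.15,.3)--(.25,.3)--(.45,.1) (.65,-.1)--(.85,-.3)--(1.05,-.6)
      (-.75,.3)--(-1.05,.6) (-.75,-.3)--(-1.05,-.6);
\draw[very thick] (-.15,-.3)--(.25,-.3)--(.85,.3)--(1.05,.6);
\node at (0,-1.5) {$RY$};
\end{scope}
\begin{scope}[xshift=7.9cm]
\draw (0,-.45) circle (.424) node {$Y$};
\draw (-.6,1.05)--(-.3,.85)--(-.1,.65) (.1,.45)--(.3,.25)--(.3,-.15)
      (-.3,-.75)--(-.6,-1.05) (.3,-.75)--(.6,-1.05);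
\draw[very thick] (-.3,-.15)--(-.3,.25)--(.3,.85)--(.6,1.05);
\node at (0,-1.5) {$TY$};
\end{scope}
\begin{scope}[xshift=9.9cm]
\draw (0,.45) circle (.424) node {$Y$};
\draw (-.3,.15)--(-.3,-.25)--(-.1,-.45) (.1,-.65)--(.3,-.85)--(.6,-1.05)
      (-.3,.75)--(-.6,1.05) (.3,.75)--(.6,1.05);
\draw[very thick] (-.6,-1.05)--(-.3,-.85)--(.3,-.25)--(.3,.15);
\node at (0,-1.5) {$BY$};
\end{scope}
\end{tikzpicture}
\caption{The crossing $C$ with the four positions $a,b,c,d$, and the four ways of adding $C$ to a tangle $Y$. The over-arc of the new crossing is drawn thick. It enters from outside at $b$ or $d$ and reaches $Y$ at $a$ or $c$.}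
\label{fig:letters}
\end{figure}

Each letter involves two adjacent positions, one position $p\in\{a,c\}$ and one position $q\in\{b,d\}$, and each such pair occurs once:
\begin{equation}\label{eq:pairs}
L:\ (p,q)=(a,d),\qquad R:\ (c,b),\qquad T:\ (a,b),\qquad B:\ (c,d).
\end{equation}
Figure~\ref{fig:letters} gives one rule for all four letters. If $X=\ell Y$ and $\ell$ has the pair $(p,q)$, then at the new crossing
\begin{equation}\label{eq:rule}
\text{the over-arc is } X.q\equiv Y.p,\qquad \text{the under-arcs are } X.p \text{ and } Y.q,
\end{equation}
and $X.e\equiv Y.e$ for the two positions $e\notin\{p,q\}$. We say that $\ell$ \emph{avoids} these two positions.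

A word $w=\ell_1\cdots\ell_k$ is read from the outside to the inside: $wY=\ell_1(\ell_2(\cdots \ell_kY))$. A \emph{word tangle} is a diagram $wC$. The two smallest ones after $C$ are $H_2=LC=RC$ (two crossings side by side) and $V_2=TC=BC$ (one crossing above the other).

Call a tangle diagram \emph{standard} if it is alternating and a strand entering at $b$ or $d$ passes over at its first crossing, while a strand entering at $a$ or $c$ passes under. We call $b,d$ the \emph{over-ends} and $a,c$ the \emph{under-ends}. The tangle $C$ is standard. If $Y$ is standard, so is $X=\ell Y$: by \eqref{eq:rule} the strand entering at $X.q$ passes over the new crossing and continues to the under-end $Y.p$, and the strand entering at $X.p$ passes under it and continues to the over-end $Y.q$. Hence every word tangle is standard.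

\subsection*{Flypes}
Write $X\cong X'$ if the two diagrams represent tangles that are isotopic in the ball by an isotopy fixing the boundary. Replacing a subtangle of a knot diagram by an equivalent one does not change the knot type. Let $X^h$ and $X^v$ be the tangles obtained by rotating $X$ by $\pi$ about the horizontal, respectively vertical, axis in the plane of the diagram. Each rotation exchanges the two diagonals of $C$ and also exchanges over and under, so $C^h=C^v=C$. In $LY$, rotate the ball around $Y$ by $\pi$ about the horizontal axis, in the direction that undoes the half twist on the left. A half twist of the same handedness appears on the right. This move is the \emph{flype}, and together with its vertical version it gives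
\[
LY\cong R(Y^h),\qquad TY\cong B(Y^v).
\]

\begin{lemma}\label{lem:flype}
Up to $\cong$, a word tangle $wC$ is unchanged if any letters $L$ of $w$ are replaced by $R$ or conversely, and any letters $T$ by $B$ or conversely.
\end{lemma}

\begin{proof}
Call $Y$ symmetric if $Y^h\cong Y\cong Y^v$. For symmetric $Y$ the flypes give $LY\cong RY$ and $TY\cong BY$. The tangle $C$ is symmetric. If $Y$ is symmetric, then $(LY)^h=L(Y^h)\cong LY$ and $(LY)^v=R(Y^v)\cong RY\cong LY$, so $LY\cong RY$ is symmetric; and $(TY)^v=T(Y^v)\cong TY$ and $(TY)^h=B(Y^h)\cong BY\cong TY$, so $TY\cong BY$ is symmetric. By induction every word tangle is symmetric. A letter of $w$ is applied to a word tangle, so it may be exchanged for the other letter of its type, and the isotopy extends by the identity over the outer layers.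
\end{proof}

A word tangle obtained from $wC$ by the exchanges of Lemma~\ref{lem:flype} is a \emph{flyped version} of it. It has the same number of crossings. The next example is the smallest one in which a flype changes the coloring game.

\begin{example}\label{ex:three}
The tangles $RV_2$ and $LV_2$ differ by one flype. Write $V_2=BC$. Each of the two diagrams has five arcs, namely the four ends, which we denote by their positions, and one interior arc $\alpha$. Rule~\eqref{eq:rule} gives the arcs at the three crossings:
\[
\begin{array}{c|cc}
RV_2&\text{over}&\text{under}\\\hline
R&b&c,\ \alpha\\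
B&d&b,\ \alpha\\
C&\alpha&a,\ d
\end{array}
\qquad\qquad
\begin{array}{c|cc}
LV_2&\text{over}&\text{under}\\\hline
L&d&a,\ \alpha\\
B&\alpha&c,\ b\\
C&b&d,\ \alpha
\end{array}
\]
Suppose that the end $a$ has been colored from outside. In $RV_2$ the letters $R$ and $B$ avoid $a$, so the arc $a$ runs all the way to the innermost crossing. One more seed $\alpha$ finishes the tangle: $C$ colors $d$, then $B$ colors $b$, then $R$ colors $c$. In $LV_2$ the arc $a$ stops at the first crossing, and no single further seed suffices, because the sets $\{a,d,\alpha\}$, $\{a,b\}$ and $\{a,c\}$ are closed. So with $a$ given, $RV_2$ costs one seed and $LV_2$ costs two.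

The flype has only moved the entrance: in $LV_2$ the set $\{c,\alpha\}$ generates, by moves at $B$, $C$, $L$. For a lower bound on $\omega$ we need a diagram in which all entrances are shut at once.
\end{example}

\subsection*{Layers}
Let $X=\ell_1\cdots\ell_kY$ with $Y\in\{H_2,V_2\}$; we call $Y$ the \emph{core}. Put $X_j=\ell_{j+1}\cdots\ell_kY$, so $X_0=X$ and $X_k=Y$. Let $\Sigma_j$ be the boundary circle of $X_j$ and $A_j$ the set of arcs of $X$ through the four positions of $\Sigma_j$. The crossing added by $\ell_j$ lies between $\Sigma_{j-1}$ and $\Sigma_j$; we call it \emph{crossing $j$}. If $\ell_j$ has the pair $(p,q)$, its arcs are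
\[
o_j=X_{j-1}.q\equiv X_j.p,\qquad u_j^{\mathrm{out}}=X_{j-1}.p,\qquad u_j^{\mathrm{in}}=X_j.q .
\]

\begin{lemma}\label{lem:layers}
Let $X=\ell_1\cdots\ell_kY$ with $Y\in\{H_2,V_2\}$.
\begin{enumerate}
\item[(i)] For $0\le j\le k$ the four positions of $\Sigma_j$ lie on four distinct arcs, and $A_j=(A_{j-1}\setminus\{u_j^{\mathrm{out}}\})\cup\{u_j^{\mathrm{in}}\}$ with $u_j^{\mathrm{in}}\notin A_{j-1}$ for $j\ge1$.
\item[(ii)] For every arc $\alpha$ of $X$ the set $\{j:\alpha\in A_j\}$ is a nonempty interval.
\item[(iii)] The arcs at the two crossings of $Y$ lie in $A_k$, and the three arcs at each crossing of $X$ are distinct.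
\end{enumerate}
\end{lemma}

\begin{proof}
By \eqref{eq:rule}, the arcs of $Y=H_2=LC$ are $Y.a$, $Y.b\equiv C.b\equiv C.d$, $Y.c\equiv C.c$ and $Y.d\equiv C.a$. At $L$ the arc $Y.d$ crosses over $Y.a,Y.b$, and at $C$ the arc $Y.b$ crosses over $Y.d,Y.c$. The arcs of $Y=V_2=TC$ are $Y.a$, $Y.b\equiv C.a$, $Y.c\equiv C.c$ and $Y.d\equiv C.d\equiv C.b$. At $T$ the arc $Y.b$ crosses over $Y.a,Y.d$, and at $C$ the arc $Y.d$ crosses over $Y.b,Y.c$. So $Y$ has four arcs, each containing exactly one end, and the three arcs at each crossing are distinct.

Now build $X$ outward. Passing from $X_j$ to $X_{j-1}$ prolongs three of the four end arcs of $X_j$ to $\Sigma_{j-1}$, prolongs $u_j^{\mathrm{in}}$ only up to crossing $j$, and creates one new arc $u_j^{\mathrm{out}}$, which runs from $\Sigma_{j-1}$ to crossing $j$. No two arcs are joined. This gives (i) and (iii) by induction. An arc first appears in $A_k$ or as some $u_j^{\mathrm{out}}\in A_{j-1}$, and it is prolonged through successive circles until it reaches $\Sigma_0$ or stops as some $u_i^{\mathrm{in}}$. This gives (ii).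
\end{proof}

The core is $H_2$ or $V_2$, and not $C$, because (i) fails on the circle around $C$, where $b$ and $d$ lie on one arc.

\begin{lemma}[Propagation]\label{lem:prop}
Let $X=wY$ with $Y\in\{H_2,V_2\}$.
\begin{enumerate}
\item[(i)] The four ends generate $X$.
\item[(ii)] Write $Y=\ell C$. The over-arc and one under-arc of this innermost $C$ generate $X$.
\end{enumerate}
\end{lemma}

\begin{proof}
The arcs $o_j,u_j^{\mathrm{out}}$ lie in $A_{j-1}$ and the arcs $o_j,u_j^{\mathrm{in}}$ lie in $A_j$. By Lemma~\ref{lem:layers}(i), if one of $A_{j-1}$, $A_j$ is colored, a move at crossing $j$ colors the other. By Lemma~\ref{lem:layers}(ii) the sets $A_j$ cover all arcs, so any one of them generates $X$. This proves (i). For (ii), a move at $C$ colors the third arc of $C$. The over-arc and the inner under-arc at the crossing added by $\ell$ are ends of $C$, so a second move colors the fourth arc of $Y$. Now $A_k$ is colored.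
\end{proof}

\begin{remark}\label{rem:rational}
By (ii), a knot diagram obtained from $wY$ by joining its ends in pairs without new crossings has $\omega\le2$. If the knot is nontrivial, then $b=\beta=2$, whichever flyped version of the word is used. A counterexample needs several tangles.
\end{remark}

\section{A blocking diagram and its flyped versions}\label{sec:block}

To shut all entrances we use all four letters, in cyclic order. Put
\[
Q_Y=(LRTB)^3\,Y,\qquad Y\in\{H_2,V_2\},
\]
a diagram with $14$ crossings and $k=12$ layers. By Lemma~\ref{lem:prop}, four ends generate $Q_Y$, and so do two well-placed seeds. The purpose of this section is to show that little happens in between.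

\begin{lemma}[Blocking]\label{lem:block}
Let $I$ be a set of at most two ends of $Q=Q_Y$ and let $\alpha$ be any arc of $Q$. Then the closure of $I\cup\{\alpha\}$ in $Q$ does not contain all four ends.
\end{lemma}

We first follow color that comes from outside a circle $\Sigma_i$ and moves only inward. For a letter $\ell$ with pair $(p,q)$ and a set $S$ of positions define $f_\ell(S)$ by
\[
p\in f_\ell(S)\iff q\in S,\qquad q\in f_\ell(S)\iff p,q\in S,
\]
and $e\in f_\ell(S)\iff e\in S$ for $e\notin\{p,q\}$. So a lone $q$ moves to $p$ along the over-arc, a lone $p$ dies, and the pair $p,q$ survives thanks to a move. The maps $f_\ell$ are monotone: $S\subset S'$ implies $f_\ell(S)\subset f_\ell(S')$. Given $i$ and a set $S_i$ of positions, put $S_j=f_{\ell_j}(S_{j-1})$ for $i<j\le k$. The \emph{flow from $S_i$} is the set $W$ of all arcs that pass through a position of $S_j$ on $\Sigma_j$ for some $j\ge i$. The point is that the flow, defined by inward moves only, admits no outward moves either.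

\begin{lemma}\label{lem:flow}
For $i\le j\le k$ the set $W\cap A_j$ consists of the arcs at the positions $S_j$, and $W$ is closed at the crossings $i+1,\dots,k$.
\end{lemma}

\begin{proof}
Let $j>i$ and let $\ell_j$ have the pair $(p,q)$. An arc in $A_{j-1}\cap A_j$ occupies either the same position $e\notin\{p,q\}$ on both circles, or the positions $q$ on $\Sigma_{j-1}$ and $p$ on $\Sigma_j$. In both cases its position on $\Sigma_{j-1}$ is in $S_{j-1}$ if and only if its position on $\Sigma_j$ is in $S_j$. By Lemma~\ref{lem:layers}(ii) an arc that meets two circles meets all circles between them, and the first claim follows. It gives $u_j^{\mathrm{in}}\in W\iff q\in S_j\iff p,q\in S_{j-1}\iff u_j^{\mathrm{out}},o_j\in W$. Hence $o_j,u_j^{\mathrm{out}}\in W$ implies $u_j^{\mathrm{in}}\in W$, and $u_j^{\mathrm{in}}\in W$ implies $u_j^{\mathrm{out}}\in W$.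
\end{proof}

Split the word in the middle: $(LRTB)^3=w_1w_2$ with $w_1=LRTBLR$ and $w_2=TBLRTB$.

\begin{lemma}\label{lem:decay}
Apply the maps $f_\ell$ in the order of the letters. Then $w_1$ sends every set of at most two positions to $\emptyset$, and $w_2$ sends every set of at most three positions to a set with at most one element.
\end{lemma}

\begin{proof}
By monotonicity it suffices to treat sets of size exactly two and three. Using \eqref{eq:pairs}, each row below lists the successive images.
\[
\begin{array}{c|cccccc}
w_1&L&R&T&B&L&R\\\hline
ab&b&c&c&\emptyset&\emptyset&\emptyset\\
ac&c&\emptyset&\emptyset&\emptyset&\emptyset&\emptyset\\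
ad&ad&ad&d&c&c&\emptyset\\
bc&bc&bc&ac&a&\emptyset&\emptyset\\
bd&ab&ac&c&\emptyset&\emptyset&\emptyset\\
cd&ac&a&\emptyset&\emptyset&\emptyset&\emptyset
\end{array}
\qquad
\begin{array}{c|cccccc}
w_2&T&B&L&R&T&B\\\hline
abc&abc&ab&b&c&c&\emptyset\\
abd&abd&abc&bc&bc&ac&a\\
acd&cd&cd&ac&a&\emptyset&\emptyset\\
bcd&acd&acd&acd&ad&d&c
\end{array}
\]
\end{proof}

The row $ad$ dies only at the sixth letter, which is why the outer half has length six. The difficulty in Lemma~\ref{lem:block} is that $\alpha$ may lie anywhere. If $\alpha$ is deep, the color from $I$ dies before it meets $\alpha$. If $\alpha$ is shallow, it can interact with $I$, and color can travel both ways in the outer half. There we use a linear invariant, the relation that defines Fox colorings: as long as only layers are involved, it shows that three seeds never color four positions of a circle. The invariant says nothing about the core, whose two crossings impose two further relations and can send color back (Lemma~\ref{lem:open}(ii) below exploits this). The inner half $w_2$ shields the core.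

\begin{proof}[Proof of Lemma~\ref{lem:block}]
Call an arc \emph{outer} if it lies in $A_j$ for some $j\le6$ and \emph{inner} if it lies in $A_j$ for some $j\ge6$. By Lemma~\ref{lem:layers}, every arc is outer or inner, the arcs that are both form $A_6$, the arcs at the crossings $1,\dots,6$ are outer, and the arcs at all other crossings are inner.

\emph{Case 1: $\alpha$ is not outer.} Let $W$ be the flow from $S_0=I$. By Lemma~\ref{lem:decay}, $S_6=\emptyset$, hence $S_j=\emptyset$ for $j\ge6$, and by Lemma~\ref{lem:flow} $W$ contains no inner arc. The set $W\cup\{\alpha\}$ is closed at the crossings $1,\dots,6$ because its outer arcs form $W$. It is closed at the other crossings because its only inner arc is $\alpha$, and a move needs two distinct colored arcs by Lemma~\ref{lem:layers}(iii). The only ends it contains are those in $I$.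

\emph{Case 2: $\alpha$ is outer.} Assign a vector $\lambda(\cdot)\in\mathbb{Q}^4$ to each outer arc: the standard basis to $A_0$, and recursively $\lambda(u_j^{\mathrm{in}})=2\lambda(o_j)-\lambda(u_j^{\mathrm{out}})$ for $j=1,\dots,6$. This is well defined, since every outer arc lies in $A_0$ or equals $u_j^{\mathrm{in}}$ for exactly one $j\le6$. Passing from $A_{j-1}$ to $A_j$ replaces the vector $\lambda(u_j^{\mathrm{out}})$ by its negative plus twice another vector of the family, so $\lambda(A_j)$ is a basis of $\mathbb{Q}^4$ for every $j\le6$.

Let $Z$ be the set obtained from $I\cup\{\alpha\}$ by all possible moves at the crossings $1,\dots,6$. It consists of outer arcs. Since $\lambda(u_j^{\mathrm{in}})+\lambda(u_j^{\mathrm{out}})=2\lambda(o_j)$, a move in either direction stays in the span of $\lambda(I\cup\{\alpha\})$, which has dimension at most $3$. Therefore $|Z\cap A_0|\le3$ and $|Z\cap A_6|\le3$.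

Let $S_6$ be the set of positions of $Z\cap A_6$ and $W$ the flow from $S_6$. It consists of inner arcs, $W\cap A_6=Z\cap A_6$ by Lemma~\ref{lem:flow}, and $|W\cap A_{12}|\le1$ by Lemma~\ref{lem:decay}. The outer arcs of $Z\cup W$ form $Z$ and its inner arcs form $W$. So $Z\cup W$ is closed at the crossings $1,\dots,6$ because $Z$ is, at the crossings $7,\dots,12$ because $W$ is, and at the two crossings of $Y$ because it contains at most one arc of $A_{12}$. It contains $I\cup\{\alpha\}$, and its ends form $Z\cap A_0$, a set of at most three arcs.
\end{proof}

Flypes destroy this behavior. Write $Y=\ell C$, so that $Q_Y$ has $13$ letters; the last one, the \emph{core letter}, is horizontal for $H_2$ and vertical for $V_2$. By \eqref{eq:pairs}, each position is avoided by exactly one horizontal and one vertical letter: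
\begin{equation}\label{eq:avoid}
a:\ R,B;\qquad b:\ L,B;\qquad c:\ L,T;\qquad d:\ R,T.
\end{equation}
So for each position $e$ there is a flyped version of $Q_Y$ all of whose letters avoid $e$.

\begin{lemma}\label{lem:open}
Let $Y\in\{H_2,V_2\}$ and let $e$ be a position.
\begin{enumerate}
\item[(i)] Some flyped version of $Q_Y$ is generated by the end $e$ and one further arc.
\item[(ii)] Some flyped version of $Q_Y$ is generated by the three ends other than $e$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The further arc is the over-arc of the innermost $C$. By Lemma~\ref{lem:prop}(ii) it suffices to make the end $e$ an under-arc of $C$. For $e=a$ use $(RRBB)^3$ and a core letter in $\{R,B\}$; all letters avoid $a$, so the end is the arc $C.a$. For $e=c$ use $(LLTT)^3$ and a core letter in $\{L,T\}$; the end is $C.c$. For $e=b$ use $RLTT(LLTT)^2$ and a core letter in $\{L,T\}$: the over-arc of the first letter $R$ leads from $b$ to $c$, and the other letters avoid $c$. For $e=d$ use $LRBB(RRBB)^2$ and a core letter in $\{R,B\}$: the over-arc of $L$ leads from $d$ to $a$, and the other letters avoid $a$.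

(ii) Use the version that avoids $e$: the word $(RRBB)^3$, $(LLBB)^3$, $(LLTT)^3$, $(RRTT)^3$ for $e=a,b,c,d$, with the core letter taken from the same two letters. Suppose that the three positions other than $e$ are colored outside a letter. Its positions $p,q$ are among them, so the over-arc and the outer under-arc of its crossing are colored, a move colors the inner under-arc, and the same three positions are colored inside the letter. After $13$ letters three positions of $C$ are colored. They include $b$ or $d$, which lie on the over-arc, and $a$ or $c$, which are under-arcs. Lemma~\ref{lem:prop}(ii) applies.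
\end{proof}

In $Q_Y$ itself both statements fail for every $e$: apply Lemma~\ref{lem:block} with $I=\{e\}$, and with $I\cup\{\alpha\}$ the set of three ends.

\section{Substitution into plane graphs}\label{sec:graphs}

Let $\Gamma$ be a connected $4$-regular plane graph without loops; multiple edges are allowed. The faces of such a graph can be colored black and white so that the two sides of each edge have different colors. Fix such a coloring. Identify a small disk around each vertex with the standard disk, preserving orientation, so that the four edges leave at $a,b,c,d$ and the corners N and S are black. Along an edge that leaves at $b$ or $d$, black is then on the left, and along an edge that leaves at $a$ or $c$, black is on the right. Traversing an edge backward exchanges left and right, so every edge joins a position in $\{b,d\}$ to a position in $\{a,c\}$.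

Replace each vertex by a word tangle in its disk. Word tangles are standard, so every edge joins an over-end to an under-end, and the resulting link diagram is alternating. If $Q_x=Q_{Y_x}$ is placed at $x$ for every vertex $x$, we denote the diagram by $D(\Gamma,(Y_x))$.

\subsection*{The Wirtinger number of the substituted diagram}
By Lemma~\ref{lem:layers}(i) each arc of $Q_x$ contains at most one end. So the arcs of $D=D(\Gamma,(Y_x))$ are the \emph{interior arcs} of the tangles, which contain no end, and one \emph{edge arc} for each edge of $\Gamma$, the union of two end arcs. Since $\Gamma$ has no loops, these two end arcs belong to different tangles. Hence the arcs of $D$ that meet $Q_x$ correspond bijectively to the arcs of $Q_x$, and the moves of $D$ at crossings of $Q_x$ are the moves of $Q_x$.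

There are two obvious ways to spend seeds: two seeds buy a whole tangle with its four edge arcs, and one seed buys one edge arc. The blocking lemma implies that nothing is cheaper. For $S\subset V(\Gamma)$ let $e(\Gamma-S)$ be the number of edges, counted with multiplicity, that have no endpoint in $S$.

\begin{theorem}\label{thm:formula}
For every $\Gamma$ as above and every choice of $Y_x\in\{H_2,V_2\}$, the diagram $D=D(\Gamma,(Y_x))$ satisfies
\[
\omega(D)=\min_{S\subset V(\Gamma)}\bigl(2|S|+e(\Gamma-S)\bigr).
\]
\end{theorem}

\begin{proof}
\emph{Upper bound.} Fix $S$. In each $Q_x$ with $x\in S$ seed the over-arc and an under-arc of the innermost $C$, and seed the edge arcs of $\Gamma-S$. By Lemma~\ref{lem:prop}(ii) the tangles in $S$ get colored. Then all edge arcs are colored, and Lemma~\ref{lem:prop}(i) colors the other tangles.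

\emph{Lower bound.} Fix a generating set of seeds and a sequence of moves that colors each remaining arc once. Let $F$ be the set of seeded edge arcs, $s(x)$ the number of seeded interior arcs of $Q_x$, and $S=\{x:s(x)\ge2\}$. An edge arc outside $F$ is colored by a move at a crossing of exactly one of its two tangles; we say that the corresponding vertex \emph{produces} it. At any time, the colored arcs of $Q_x$ lie in the closure, in $Q_x$, of the interior seeds of $Q_x$ and the colored ends not produced by $x$. This holds at the start, and it persists: a move at a crossing of $Q_x$ stays in the closure, and a move elsewhere can only color an end that $x$ does not produce.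

We claim that a vertex $x\notin S$ produces at most $s(x)$ edge arcs. Let $s(x)=0$ and suppose that $x$ produces an end $e_1$. Then $e_1$ lies in the closure of the other three ends, which therefore contains all four. This contradicts Lemma~\ref{lem:block}, with $\alpha$ one of the three ends and $I$ the other two. Let $s(x)=1$, with interior seed $\alpha$, and suppose that $x$ produces two ends $e_1,e_2$. Let $I$ be the set of the other two ends. The ends not produced by $x$ lie in $I$, so $e_1,e_2$ lie in the closure of $I\cup\{\alpha\}$, again contradicting Lemma~\ref{lem:block}.

The edge arc of an edge of $\Gamma-S$ lies in $F$ or is produced by an endpoint, and both endpoints lie outside $S$. So $e(\Gamma-S)\le|F|+\sum_{x\notin S}s(x)$, and the number of seeds is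
\[
|F|+\sum_{x\notin S}s(x)+\sum_{x\in S}s(x)\ \ge\ e(\Gamma-S)+2|S|.\qedhere
\]
\end{proof}

\subsection*{One component}
The formula does not depend on the cores $Y_x$. We use this freedom to obtain a knot.

\begin{lemma}\label{lem:knot}
The strands of $Q_{H_2}$ join $a$ to $b$ and $c$ to $d$; the strands of $Q_{V_2}$ join $a$ to $d$ and $b$ to $c$. For every $\Gamma$ the cores $Y_x$ can be chosen so that $D(\Gamma,(Y_x))$ is a knot diagram.
\end{lemma}

\begin{proof}
By \eqref{eq:rule}, a strand followed inward through a letter with pair $(p,q)$ moves from $p$ to $q$ or from $q$ to $p$, and keeps its position otherwise. The strands of $C$ give the pairing $\{ac\,|\,bd\}$. Exchanging $a,d$ gives $\{ab\,|\,cd\}$ for $H_2=LC$, and exchanging $a,b$ gives $\{ad\,|\,bc\}$ for $V_2=TC$. A block $LR$ permutes the positions by $(a\,d)(b\,c)$ and a block $TB$ by $(a\,b)(c\,d)$. Both permutations preserve both pairings, which proves the first claim.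

The two pairings are the two ways of smoothing a vertex of $\Gamma$, so $D$ has as many components as the corresponding smoothing of $\Gamma$ has circles, and every smoothing occurs. Take a smoothing with the fewest circles. If it had two or more, then, $\Gamma$ being connected, two different circles would pass through some vertex, and switching the smoothing at that vertex would merge them.
\end{proof}

\subsection*{Minimality and primeness}
A crossing of a diagram is \emph{nugatory} if some simple closed curve meets the diagram only at that crossing, with two of its four branches on each side. A diagram is \emph{reduced} if it has no nugatory crossing. It is \emph{prime} if every simple closed curve that meets it transversally in exactly two points, neither of them a crossing, has no crossing on one of its sides. We use two theorems: a reduced alternating diagram of a knot has minimal crossing number (Kauffman, Murasugi, Thistlethwaite \cite{KMT}), and a link with a connected prime alternating diagram is prime (Menasco \cite{Men}).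

Both conditions on curves follow from a connectivity property of the underlying graph. For a set $S$ of vertices of a graph $G$ let $\delta(S)$ be the set of edges with exactly one endpoint in $S$. The graph is \emph{$4$-edge-connected} if $|\delta(S)|\ge4$ whenever $\emptyset\ne S\subsetneq V(G)$. For $Z\subset V(G)$ let $G/Z$ be obtained by collapsing $Z$ to one vertex and deleting the edges inside $Z$, and let $Z^c=V(G)\setminus Z$.

\begin{lemma}\label{lem:glue}
If $|\delta(Z)|=4$ and both $G/Z$ and $G/Z^c$ are $4$-edge-connected, then $G$ is $4$-edge-connected.
\end{lemma}

\begin{proof}
If $\emptyset\ne S'\subset Z$, then $S'$ is a proper vertex set of $G/Z^c$ with the same cut, so $|\delta(S')|\ge4$; the same holds for $\emptyset\ne S'\subset Z^c$ by using $G/Z$. Let $\emptyset\ne S\subsetneq V(G)$. Since $\delta(S)=\delta(S^c)$, we are done if $S$ or $S^c$ lies in $Z$ or in $Z^c$. Otherwise $S\cap Z$ and $(S\cup Z)^c=S^c\cap Z^c$ are nonempty, so both have cuts of size at least $4$. An edge in $\delta(S\cap Z)$ or in $\delta(S\cup Z)$ lies in $\delta(S)$ or in $\delta(Z)$, and an edge in both of the former joins $S\cap Z$ to $(S\cup Z)^c$ and lies in both of the latter. Hence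
\[
8\le|\delta(S\cap Z)|+|\delta(S\cup Z)|\le|\delta(S)|+|\delta(Z)|=|\delta(S)|+4.\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:prime}
Let $\Gamma$ be $4$-edge-connected and let $D$ be obtained by substituting arbitrary word tangles for its vertices. If $D$ is a knot diagram, then it is a minimal diagram of a prime alternating knot.
\end{lemma}

\begin{proof}
For a word tangle $X$ let $\widehat X$ be the graph whose vertices are the crossings of $X$ and one extra vertex to which the four ends are attached. The graph $\widehat C$ has two vertices and four parallel edges, so it is $4$-edge-connected. For $X=\ell Y$ let $Z$ be the set of crossings of $Y$. Then $|\delta(Z)|=4$, the graph $\widehat X/Z^c$ is $\widehat Y$, and $\widehat X/Z$ is a triangle with doubled edges, in which every cut has four edges. By Lemma~\ref{lem:glue} and induction, $\widehat X$ is $4$-edge-connected. Now replace the vertices of $\Gamma$ one at a time. If $G$ is the graph after inserting $X$ and $Z$ is the set of crossings of $X$, then $|\delta(Z)|=4$, $G/Z$ is the previous graph and $G/Z^c=\widehat X$. So the graph $G_D$ of $D$ is $4$-edge-connected. It has at least two vertices, so it is connected, and it has no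 loop, since a vertex with a loop has a cut of size at most $2$.

A curve that meets $D$ in two points and has crossings on both sides would give a cut of size at most $2$. So $D$ is prime. Push a curve through a nugatory crossing $x$ slightly to one side. It meets $D$ in two points, on two branches at $x$. The side without $x$ contains no crossing, as $D$ is prime, so the two branches belong to one edge, a loop at $x$. So $D$ is reduced. Since $D$ is alternating, it is minimal; the knot is nontrivial because $D$ has crossings; and it is prime.
\end{proof}

Connectivity of order four is needed here only: a cut of two edges in a connected plane graph $\Gamma$ is crossed by a closed curve with crossings on both sides, and then $D$ is not a prime diagram.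

\section{The counterexample with 42 crossings}\label{sec:42}

On two vertices the only loopless $4$-regular graph has four parallel edges, and Theorem~\ref{thm:formula} gives $\omega=\min(4,2,4)=2$, which leaves no room. On three vertices the edge multiplicities add up to $4$ in pairs, so all equal $2$. This triangle with doubled edges is the graph we use.

Let $Q_1=Q_{V_2}$ and $Q_2=Q_3=Q_{H_2}$. Place them in a row from left to right, join $Q_i.b$ to $Q_{i+1}.a$ and $Q_i.c$ to $Q_{i+1}.d$ for $i=1,2$, join $Q_3.b$ to $Q_1.a$ above the row and $Q_3.c$ to $Q_1.d$ below it. The result is the numerator closure $D=N(Q_{V_2}+Q_{H_2}+Q_{H_2})$, with $3\cdot14=42$ crossings.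

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The diagram is $D(\Gamma,(Y_x))$ for the triangle $\Gamma$ with doubled edges: the two triangular faces, which contain the corners N and S of all three disks, are black, and the three faces with two sides are white. By Lemma~\ref{lem:knot} the strand through $Q_1.b$ visits
\[
\begin{aligned}
&Q_1.b\to Q_2.a\to Q_2.b\to Q_3.a\to Q_3.b\to Q_1.a\to Q_1.d\\
&\qquad\to Q_3.c\to Q_3.d\to Q_2.c\to Q_2.d\to Q_1.c\to Q_1.b,
\end{aligned}
\]
which are all twelve ends, so $D$ is a knot diagram. Since $\Gamma$ is $4$-edge-connected, Lemma~\ref{lem:prime} shows that $K$ is a prime alternating knot and that $D$ is minimal.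

In Theorem~\ref{thm:formula} the sizes $|S|=0,1,2,3$ give the values $0+6$, $2+2$, $4+0$, $6+0$. Hence $b(D)=\omega(D)=4$ by \eqref{eq:known}.

Let $D'$ be obtained from $D$ by replacing $Q_2=(LRTB)^3H_2$ with its flyped version $Q_2'=(RRBB)^3RC$. By Lemma~\ref{lem:flype}, $D'$ is a diagram of $K$. Take three seeds: the over-arc and an under-arc of the innermost crossing of $Q_1$, and the over-arc of the innermost crossing of $Q_2'$. By Lemma~\ref{lem:prop}(ii) all of $Q_1$ gets colored, and with it the end $Q_2'.a$, which is joined to $Q_1.b$. The tangle $Q_2'$ is the version used for $e=a$ in Lemma~\ref{lem:open}(i), so this end and the third seed color $Q_2'$. Each end of $Q_3$ is joined to $Q_1$ or $Q_2'$, so Lemma~\ref{lem:prop}(i) colors $Q_3$. By \eqref{eq:known}, $\beta(K)\le b(D')=\omega(D')\le3<4=b(D)$.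
\end{proof}

\begin{remark}
The diagram $D'$ also has $42$ crossings, so it is minimal, and $b$ takes different values on two minimal diagrams related by flypes. The knot $K$ is a Montesinos knot with three non-integral rational tangles, so in fact $\beta(K)=3$ by Boileau and Zieschang \cite{BZ}; we do not use this.
\end{remark}

\section{Antiprisms}\label{sec:anti}

For a large gap we need graphs on which the minimum in Theorem~\ref{thm:formula} is large while flyped versions are cheap. Color the tangles one after the other. If a vertex has $d$ edges to earlier vertices, then Lemmas~\ref{lem:prop} and~\ref{lem:open} color a suitable flyped version of its tangle with two seeds when $d=0$, one seed when $d=1$, and no seed when $d\ge3$. The average of $d$ is $2$, so an order in which $d$ alternates between $1$ and $3$ costs about one seed for two vertices. Antiprisms have such an order.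

Let $m\ge3$ and $n=2m$. Let $\Gamma$ have vertices $x_i$, $i\in\mathbb{Z}/n$, with $x_i$ adjacent to $x_{i\pm1}$ and $x_{i\pm2}$. As $n\ge6$, the $2n$ edges $x_ix_{i+1}$, $x_ix_{i+2}$ are distinct, and $\Gamma$ is simple and $4$-regular. It is planar because $n$ is even: draw the even vertices as an inner $m$-gon, the odd vertices as an outer $m$-gon, and the cycle $x_1x_2\cdots x_n$ as a zigzag between them.

\begin{lemma}\label{lem:anticonn}
The graph $\Gamma$ is $4$-edge-connected.
\end{lemma}

\begin{proof}
Let $\emptyset\ne S\subsetneq V(\Gamma)$. The cycle $x_1\cdots x_n$ passes through all vertices, so $\delta(S)$ contains an edge $x_ix_{i+1}$. The triangles $x_{i-1}x_ix_{i+1}$ and $x_ix_{i+1}x_{i+2}$ share only this edge, and a triangle contains $0$ or $2$ edges of a cut, so $|\delta(S)|\ge3$. Counting edge ends at $S$ shows that $4|S|-|\delta(S)|$ is twice the number of edges inside $S$, so $|\delta(S)|$ is even.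
\end{proof}

\begin{lemma}\label{lem:gaps}
Let $U\subset V(\Gamma)$ and let $e(U)$ be the number of edges inside $U$. Then $2|U|-e(U)\le\frac34n$.
\end{lemma}

\begin{proof}
For $|U|\le1$ the left side is at most $2<\frac34\cdot6$, and for $U=V(\Gamma)$ it is $2n-2n=0$. Otherwise let $g_1,\dots,g_k$, with $k=|U|\ge2$, be the cyclic gaps between consecutive indices of elements of $U$, so that $\sum_ig_i=n$. An edge $x_jx_{j+1}$ inside $U$ corresponds to a gap $1$. An edge $x_jx_{j+2}$ inside $U$ corresponds to a gap $2$ if $x_{j+1}\notin U$, and to two consecutive gaps $1$ if $x_{j+1}\in U$. Let $[g\le2]$ be $1$ if $g\le 2$ and $0$ otherwise. Then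
\[
2|U|-e(U)-\tfrac34n=\sum_{i=1}^k\bigl(2-[g_i\le2]-\tfrac34g_i\bigr)-\#\{i:g_i=g_{i+1}=1\}.
\]
In the sum a gap $1$ contributes $\frac14$, a gap $2$ contributes $-\frac12$, and a gap $g\ge3$ contributes $2-\frac34g\le-\frac14$. Since $U\ne V(\Gamma)$, some gap is not $1$, and the gaps $1$ fall into maximal runs. A run of length $r\ge1$ contributes $\frac r4-(r-1)\le\frac14$ to the right side. Each run is followed by its own gap different from $1$, which contributes at most $-\frac14$. So the right side is at most $0$.
\end{proof}

Equality holds for the gap pattern $1,3,1,3,\dots$, which exists when $4$ divides $n$.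

\begin{proof}[Proof of Theorem~\ref{thm:family}]
Choose the cores by Lemma~\ref{lem:knot} so that $D_m=D(\Gamma,(Y_x))$ is a knot diagram, and let $K_m$ be its knot type. It has $14n=28m$ crossings. By Lemmas~\ref{lem:prime} and~\ref{lem:anticonn}, $K_m$ is a prime alternating knot and $D_m$ is minimal.

\emph{Lower bound.} With $U=V(\Gamma)\setminus S$ we have $2|S|+e(\Gamma-S)=2n-(2|U|-e(U))$. Theorem~\ref{thm:formula}, Lemma~\ref{lem:gaps} and \eqref{eq:known} give $b(D_m)=\omega(D_m)\ge2n-\frac34n=\frac52m$.

\emph{Upper bound.} Order the vertices as $x_2,x_1,x_4,x_3,\dots,x_{2m},x_{2m-1}$. The earlier neighbors of each vertex are as follows.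
\[
\begin{array}{l|l|c}
\text{vertex}&\text{earlier neighbors}&d\\\hline
x_2&\text{none}&0\\
x_1&x_2&1\\
x_{2i},\ 2\le i\le m-1&x_{2i-2}&1\\
x_{2i-1},\ 2\le i\le m-1&x_{2i-3},\ x_{2i-2},\ x_{2i}&3\\
x_{2m}&x_{2m-2},\ x_1,\ x_2&3\\
x_{2m-1}&\text{all four neighbors}&4
\end{array}
\]
Define $D_m'$ and its seeds as follows. At $x_2$ keep $Q_{x_2}$ and place the two seeds of Lemma~\ref{lem:prop}(ii). At a vertex with $d=1$ let $e$ be the position of the edge to the earlier neighbor; use the flyped version and the one seed of Lemma~\ref{lem:open}(i). At a vertex with $d=3$ let $e$ be the position of the edge to the later neighbor; use the flyped version of Lemma~\ref{lem:open}(ii) and no seed. At $x_{2m-1}$ keep the tangle and place no seed. By Lemma~\ref{lem:flype}, $D_m'$ is a diagram of $K_m$, and it has $28m$ crossings, so it is minimal.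

By induction along the order, every tangle gets colored completely: when a vertex is reached, its $d$ ends leading to earlier vertices are colored, and Lemma~\ref{lem:prop}(ii), Lemma~\ref{lem:open}(i), Lemma~\ref{lem:open}(ii) or Lemma~\ref{lem:prop}(i) applies for $d=0,1,3,4$ respectively. The number of seeds is at most $2+1+(m-2)=m+1$. By \eqref{eq:known}, $\beta(K_m)\le b(D_m')=\omega(D_m')\le m+1$.

Subtracting and dividing the two bounds gives $b(D_m)-\beta(K_m)\ge\frac32m-1$ and $b(D_m)/\beta(K_m)\ge\frac52\cdot\frac{m}{m+1}$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BKO}
Ryan Blair, Alexandra A. Kjuchukova, Makoto Ozawa,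
\emph{The incompatibility of crossing number and bridge number for knot diagrams},
arXiv:1710.11327 (2017).

\bibitem{BZ}
Boileau, Zieschang, \emph{Comment. Math. Helv.} 60 (1985).

\bibitem{KMT}
Kauffman; Murasugi; Thistlethwaite (1987).

\bibitem{Men}
Menasco, \emph{Topology} 23 (1984).

\end{thebibliography}
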